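# A space that carries a nontrivial uniform algebra but no uniform algebra with an extra functional

## 1. Uniform algebras, their functionals and their measures

All compact spaces below are Hausdorff and nonempty. For a compact space $Z$, $C(Z)$ is the algebra of continuous complex functions on $Z$ with the supremum norm. We write $D$ for the open unit disc, $\mathbb T=\partial D$, $m$ for normalized arc length on $\mathbb T$, and $\mathfrak c=2^{\aleph_0}$.

**Definition 1.1 (uniform algebra).** A uniform algebra on $Z$ is a closed subalgebra $A$ of $C(Z)$ that contains the constants and separates the points of $Z$. It is nontrivial if $A\ne C(Z)$.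

Example. Let $A(\bar D)$ be the algebra of continuous functions on $\bar D$ that are analytic in $D$, and $A(\mathbb T)$ the algebra of their restrictions to $\mathbb T$. By the maximum principle restriction is isometric, so $A(\mathbb T)$ is closed. Polynomials are dense in both. Both are nontrivial: $\int zf\,dm=0$ for every polynomial $f$, hence for every $f\in A(\mathbb T)$, while $\int z\bar z\,dm=1$; so $\bar z\notin A(\mathbb T)$.

**Definition 1.2 (maximal ideal space).** $\mathfrak M_A$ is the set of nonzero multiplicative linear functionals on $A$ (equivalently, of maximal ideals) with the Gelfand (weak-*) topology. It is compact, and its elements have norm $1$. We identify $x\in Z$ with the evaluation $f\mapsto f(x)$ and so regard $Z$ as a closed subspace of $\mathfrak M_A$. "$\mathfrak M_A$ is strictly larger than $Z$" means $\mathfrak M_A\setminus Z\ne\emptyset$.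

Example. Let $\varphi\in\mathfrak M_{A(\bar D)}$ and $w=\varphi(z)$. Then $|w|\le1$, and $\varphi(p)=p(w)$ for polynomials, so $\varphi$ is evaluation at $w$: $\mathfrak M_{A(\bar D)}=\bar D$. The algebra $A(\mathbb T)$ is isometrically the same algebra, so its maximal ideal space is also $\bar D$, which is strictly larger than $\mathbb T$. Next, for compact $L\subset\mathbb C$ let $R(L)$ be the uniform closure on $L$ of the rational functions with poles off $L$. Then $\mathfrak M_{R(L)}=L$: if $w=\varphi(z)\notin L$, then $(z-w)\cdot\frac1{z-w}=1$ in $R(L)$, and applying $\varphi$ gives $0=1$; so $w\in L$, and $\varphi$ is evaluation at $w$ on rational functions.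

**Definition 1.3 (measures).** Measures are finite regular Borel measures; $\mathrm{Prob}(Z)$ is the set of probability measures on $Z$. An atom is a point of positive mass, a measure is atomless if it has no atom, and a positive measure is purely atomic if it is a countable sum of point masses. Every positive measure is the sum of a purely atomic and an atomless one, and a positive measure dominated by a purely atomic one is purely atomic. For a continuous $\pi:Z\to Z'$ the image measure is $\pi_*\sigma$. We write $\mu\perp A$ if $\int f\,d\mu=0$ for all $f\in A$.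

Example. By Hahn–Banach and Riesz, $A\neq C(Z)$ if and only if some complex measure $\mu\ne0$ satisfies $\mu\perp A$. For $A(\mathbb T)$ the measure $z\,m$ is one.

Two standard remarks. If $\sigma_\iota\to\sigma$ weak-* in $\mathrm{Prob}(Z)$, then
$$\liminf\sigma_\iota(O)\ge\sigma(O)\ \ (O\text{ open}),\qquad \limsup\sigma_\iota(C)\le\sigma(C)\ \ (C\text{ closed}).\qquad(1)$$
For the first, test on Urysohn functions that are $1$ on a compact subset of $O$ carrying almost all of $\sigma(O)$ and $0$ off $O$; the second follows by complements. Also $\sigma\mapsto\pi_*\sigma$ is weak-* continuous.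

**Definition 1.4 (representing and Jensen measures).** Let $\psi\in\mathfrak M_A$. A measure $\sigma\in\mathrm{Prob}(Z)$ represents $\psi$ if $\psi(f)=\int f\,d\sigma$ for $f\in A$. It is a Jensen measure for $\psi$ if $\log|\psi(f)|\le\int\log|f|\,d\sigma$ for $f\in A$. A Jensen measure represents $\psi$: applying the inequality to $e^{\pm f}$ and $e^{\pm if}$ gives $\operatorname{Re}\psi(f)=\int\operatorname{Re}f\,d\sigma$ and $\operatorname{Im}\psi(f)=\int\operatorname{Im}f\,d\sigma$.

Example. For $A(\mathbb T)$ and $\psi(f)=f(0)$, the measure $m$ is a Jensen measure; this is Jensen's inequality for the disc.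

**Definition 1.5 (Shilov boundary, strong boundary point).** The Shilov boundary of $A$ is the smallest closed $Y\subset Z$ with $\|f\|=\sup_Y|f|$ for all $f\in A$. A point $y\in Z$ is a strong boundary point if for each open $V\ni y$ there is $f\in A$ with $f(y)=1=\|f\|$ and $|f|<1$ off $V$.

Example. For $A(\bar D)$ each $\zeta\in\mathbb T$ is a strong boundary point, by $f(z)=\frac12(1+\bar\zeta z)$, so the Shilov boundary, which lies in $\mathbb T$ by the maximum principle, is $\mathbb T$.

**Definition 1.6 (antisymmetric).** A set $E\subset Z$ is antisymmetric for $A$ if every $f\in A$ that is real valued on $E$ is constant on $E$. The algebra $A$ is antisymmetric if $Z$ is antisymmetric for $A$.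

Example. $A(\bar D)$ is antisymmetric by the open mapping theorem. For $C(Z)$ only the empty set and single points are antisymmetric.

**Definition 1.7 (normal).** A uniform algebra $A$ on $Z$ is normal if for disjoint closed $E,F\subset Z$ there is $g\in A$ with $g=1$ on $E$ and $g=0$ on $F$.

Example. $C(Z)$ is normal by Urysohn's lemma. $A(\bar D)$ is not: if $g=0$ on a disc in $D$, then $g=0$.

**Definition 1.8 (inverse limit).** For compact spaces $Z_\beta$ over a directed set with compatible continuous bonding maps, the inverse limit is the set of all compatible families $(z_\beta)$, a closed subset of $\prod Z_\beta$. We use the following textbook facts. It is compact and nonempty. If the bonding maps are onto, so are its projections $\pi_\beta$. The sets $\pi_\beta^{-1}(O)$, $O\subset Z_\beta$ open, form a base. By Stone–Weierstrass $\bigcup_\beta C(Z_\beta)\circ\pi_\beta$ is dense in the continuous functions. Consequently disjoint compact $C^1,C^2$ in the limit have $\pi_\beta(C^1)\cap\pi_\beta(C^2)=\emptyset$ for some $\beta$: approximate within $\frac13$ a continuous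 function that is $0$ on $C^1$ and $1$ on $C^2$ by some $f\circ\pi_\beta$.

Example. $\{0,1\}^{\mathbb N}$ is the inverse limit of the finite sets $\{0,1\}^n$ with the maps that forget the last coordinate.

We shall quote six classical theorems; all are in Gamelin, *Uniform Algebras*, and Stout, *The Theory of Uniform Algebras*.

* (F1) Shilov: a regular semisimple commutative Banach algebra is normal on its maximal ideal space. Regular means: for closed $E$ and $z\notin E$ some element of the algebra vanishes on $E$ and not at $z$.
* (F2) Shilov's idempotent theorem: for clopen $G\subset\mathfrak M_A$ there is $e\in A$ whose Gelfand transform is $1$ on $G$ and $0$ off $G$.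
* (F3) Bishop: every $\psi\in\mathfrak M_A$ has a Jensen measure on $Z$.
* (F4) Rossi's local maximum modulus principle: if $U\subset\mathfrak M_A$ is open and disjoint from the Shilov boundary and $\psi\in U$, then $|\psi(f)|\le\sup_{\partial U}|f|$ for $f\in A$.
* (F5) Strong boundary points are dense in the Shilov boundary, and $\delta_y$ is the only representing measure on $Z$ of a strong boundary point $y$.
* (F6) Bishop's antisymmetric decomposition: if $A\ne C(Z)$, there is a closed maximal antisymmetric set $E$ such that $A|_E$ is closed in $C(E)$ and $A|_E\ne C(E)$.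

## 2. Nontrivial algebras against extra functionals

**Question.** If a compact Hausdorff space $X$ carries a nontrivial uniform algebra, must $X$ carry a uniform algebra whose maximal ideal space is strictly larger than $X$?

The question comes from Alexander J. Izzo, "Spaces with polynomial hulls that contain no analytic discs", arXiv:1801.02252 (2018). The two algebras need not be the same. The following facts surround it. By a theorem of W. Rudin a scattered compact Hausdorff space (one containing no nonempty perfect subset) carries no nontrivial uniform algebra. If $X$ contains a Cantor set, in particular if $X$ is an uncountable compact metrizable space, then some uniform algebra $A$ on $X$ has $\mathfrak M_A\setminus X\neq\emptyset$. Some nonscattered compact Hausdorff spaces without Cantor sets carry nontrivial uniform algebras, for example the Stone–Čech compactification of the positive integers; others carry none, for example the double arrow space.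

Let us try small spaces. If $X$ is finite, then a separating algebra with constants interpolates: for $x\neq y$ there is $f_{xy}\in A$ with $f_{xy}(x)=1$, $f_{xy}(y)=0$, and $\prod_{y\ne x}f_{xy}$ is the indicator of $x$. So $A=C(X)$ and the hypothesis fails. If $X=\mathbb T$, then $A(\mathbb T)$ is nontrivial and itself has the larger space $\bar D$. If $X=\bar D$, then $A(\bar D)$ is nontrivial and has no extra functional, but $\hat B=\{f\in C(\bar D):f|_{\mathbb T}\in A(\mathbb T)\}$ has one, namely $f\mapsto$ (value at $0$ of the analytic extension of $f|_{\mathbb T}$). This last trick is general.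

**Lemma 2.1 (transfer).** Let $Z$ be compact, $Y\subset Z$ closed, and $B$ a uniform algebra on $Y$ with $\mathfrak M_B\ne Y$. Then $\hat B=\{f\in C(Z):f|_Y\in B\}$ is a uniform algebra on $Z$ with $\mathfrak M_{\hat B}\neq Z$.

*Proof.* $\hat B$ is a closed algebra containing the constants. By Tietze's theorem $\hat B|_Y=B$, which separates the points of $Y$. A point $x\notin Y$ is separated from any other point $y$ by a continuous function that is $1$ at $x$ and $0$ on $Y\cup\{y\}$. Let $\varphi\in\mathfrak M_B\setminus Y$ and $\hat\varphi(f)=\varphi(f|_Y)$, an element of $\mathfrak M_{\hat B}$. It is not evaluation at a point $x\notin Y$: take $f$ with $f=0$ on $Y$ and $f(x)=1$. It is not evaluation at $x\in Y$, since $\hat B|_Y=B$ and $\varphi$ is not evaluation at $x$. $\square$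

The answer to the question is no, in ZFC. Here are the results.

**Theorem 1.** There exist a compact Hausdorff space $X$ and a nontrivial uniform algebra $A_X$ on $X$ such that for every closed $Y\subset X$ and every uniform algebra $B$ on $Y$ one has $\mathfrak M_B=Y$.

**Theorem 2.** (a) In Theorem 1 one can moreover take $X$ connected, $A_X$ antisymmetric, and such that for each $x\in X$ the only representing measure on $X$ for $x$ with respect to $A_X$ is $\delta_x$. (b) If a compact Hausdorff space $Z$ has a totally disconnected closed subset carrying a nontrivial uniform algebra, then $Z$ carries a uniform algebra with maximal ideal space strictly larger than $Z$. So for totally disconnected spaces the answer to the question is yes, and no totally disconnected closed subset of the space $X$ of Theorem 1 carries a nontrivial uniform algebra.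

By Lemma 2.1 it suffices, in Theorem 1, to prove $\mathfrak M_B=X$ for uniform algebras $B$ on $X$ itself.

## 3. Disconnected antisymmetric sets, and what connected ones leave open

A sensible first attempt is to prove that the answer is yes: cut a nontrivial algebra down to a piece with no real functions, and use that a space with no extra functional has idempotents wherever it is disconnected. On totally disconnected sets this works.

*Proof of Theorem 2(b).* Let $F\subset Z$ be closed and totally disconnected, and $A$ a nontrivial uniform algebra on $F$. By (F6) there is a closed maximal antisymmetric $E\subset F$ with $A|_E$ closed and $A|_E\neq C(E)$. Then $E$ has at least two points, so, being totally disconnected, it is disconnected. If $\mathfrak M_{A|_E}=E$, then (F2), applied to a nontrivial clopen subset of $E$, would give an idempotent in $A|_E$ that is nonconstant on $E$. This is a nonconstant real function, contradicting antisymmetry. So $\mathfrak M_{A|_E}\ne E$, and Lemma 2.1 with $Y=E$ gives the algebra on $Z$. The case $F=Z$ is the statement on totally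 disconnected spaces. The last assertion follows from the first and Theorem 1, applied to $Z=X$. $\square$

The argument stops exactly when $E$ is connected. Then $E$ has no nontrivial clopen subset, (F2) produces nothing, and $\mathfrak M_{A|_E}=E$ is possible: $A(\bar D)$ on $\bar D$ is antisymmetric with $\mathfrak M_{A(\bar D)}=\bar D$. In $\bar D$ we were rescued by a circle, but nothing in the hypothesis supplies a circle. What we do learn is the shape of a counterexample: it contains no Cantor set, so it is not metrizable (an uncountable compact metrizable space is excluded by the facts of Section 2, and a countable compact space is scattered by Baire's theorem, so it carries nothing nontrivial).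

## 4. Jensen measures and limits with two atoms

To exclude extra functionals for all algebras on $X$ at once we need a property of extra functionals that mentions only $X$. Jensen measures give one.

**Lemma 4.1.** Let $B$ be a uniform algebra on $Y$ and $M=\mathfrak M_B$. Let $\psi_\iota\to\psi_\infty$ in $M$, let $\sigma_\iota$ be a Jensen measure on $Y$ for $\psi_\iota$, and let $\sigma_\iota\to\sigma_\infty$ weak-*. If $\sigma_\infty\{y\}>0$, then $\psi_\infty$ is evaluation at $y$. Hence $\sigma_\infty$ has at most one atom, and a Jensen measure of a $\psi\in M\setminus Y$ is atomless.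

*Proof.* Suppose $\psi_\infty\ne y$. Then some $f\in B$ has $f(y)=0$ and $\psi_\infty(f)=1$. For $\varepsilon\in(0,1)$,
$$\log|\psi_\iota(f)|\le\int\log|f|\,d\sigma_\iota\le\int\log\max(|f|,\varepsilon)\,d\sigma_\iota .$$
The last integrand is continuous, so in the limit
$$0\le\int\log\max(|f|,\varepsilon)\,d\sigma_\infty\le\sigma_\infty\{y\}\log\varepsilon+\log^+\|f\|.$$
Letting $\varepsilon\to0$ gives a contradiction. Two atoms $y\ne y'$ would give $y=\psi_\infty=y'$ as functionals, but $B$ separates points. The last statement is the case of a constant net. $\square$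

Example. For $A(\mathbb T)$ and $\psi_r(f)=f(r)$, the Poisson measures of $r$ are Jensen measures without atoms, and for $r\to1$ they converge to $\delta_1$: one atom, never two.

**Lemma 4.2.** Let $B$ be a uniform algebra on $X$ and $\varphi\in\mathfrak M_B\setminus X$. There is a closed $Y\subset X$ such that, with $B_Y=\overline{B|_Y}$ and $M=\mathfrak M_{B_Y}$, the functional $\varphi$ induces an element of $M\setminus Y$, and the following holds. If for each $\psi\in M\setminus Y$ a Jensen measure $\sigma_\psi\in\mathrm{Prob}(Y)$ is fixed, then for every $y\in Y$ the measure $\delta_y$ is in the weak-* closure of $\{\sigma_\psi:\psi\in M\setminus Y\}$.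

*Proof.* **Step 1: a minimal support.** This step chooses $Y$. Consider the closed sets $Y\subset X$ with $|\varphi(f)|\le\sup_Y|f|$ for all $f\in B$. For a chain of such sets with intersection $Y$, compactness gives $\sup_Y|f|=\inf\sup_{Y_i}|f|$, so $Y$ is again such a set (and nonempty, because $Y_i\ne\emptyset$ by $\varphi(1)=1$). By Zorn's lemma there is a minimal one; call it $Y$. By the inequality $\varphi$ factors through $B|_Y$ and extends to $B_Y$. It is not evaluation at a $y\in Y$, for then $\varphi(f)=f(y)$ on $B$. So $\varphi\in M\setminus Y$. If $Y'\subset Y$ is closed with $\sup_{Y'}|f|=\sup_Y|f|$ for $f\in B_Y$, then $Y'$ has the defining property, so $Y'=Y$: the Shilov boundary of $B_Y$ is $Y$.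

**Step 2: $Y\subset\overline{M\setminus Y}$.** This step makes every point of $Y$ approachable by extra functionals. The set $M\setminus Y$ is open and misses the Shilov boundary; its topological boundary $\partial$ lies in $Y$. If $\partial=\emptyset$, then $M\setminus Y$ is clopen and (F2) gives $e\in B_Y$ equal to $1$ on $M\setminus Y$ and $0$ on $Y$; but $e=0$ on $Y$ means $e=0$, which is absurd. So $\partial\ne\emptyset$, and by (F4) $|\varphi(f)|\le\sup_\partial|f|$ for $f\in B_Y$. By minimality $\partial=Y$.

**Step 3: the measures.** This step transfers the approach to measures. Let $y$ be a strong boundary point of $B_Y$, and choose a net $\psi_\iota\to y$ in $M\setminus Y$ by Step 2. Every cluster point of $(\sigma_{\psi_\iota})$ represents $\lim\psi_\iota=y$, so it is $\delta_y$ by (F5). Hence $\delta_y$ is in the weak-* closure. By (F5) strong boundary points are dense in $Y$; since $y\mapsto\delta_y$ is continuous and the closure is closed, the claim holds for all $y\in Y$. $\square$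

So an extra functional yields a large supply of atomless Jensen measures on $X$ that cluster at every $\delta_y$, $y\in Y$, and whose limits never have two atoms. To contradict this, we build $X$ in $\omega_1$ steps as an inverse limit. Whenever atomless measures at a stage converge to some $\delta_p$, we replace $p$ by a set of points $(p,t)$, $t\in F_p\subset[0,1]$, using a function $h$ off $p$ that oscillates so strongly that the measures see $h\approx0$ with a fixed mass and $h\approx1$ with a fixed mass. In the new space the limit gets two atoms, $(p,0)$ and $(p,1)$. We then never touch these two points again, so the atoms survive to $X$.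

Three things must be arranged. The function $h$ must be added to the algebra without making it trivial (Sections 5, 6, 8). Each point can serve only one sequence of measures, so the sequences must be distributed over the points (Section 7). And an arbitrary extra functional must be caught by one of the sequences we served (Section 9).

## 5. Almost real functions

The obvious choice for $h$ is a real function, and here is what it would do. If $u$ is real and belongs to a uniform algebra $A$, and $\mu\perp A$, then $p(u)\mu\perp A$ for every polynomial $p$, hence, by Weierstrass and dominated convergence, $\chi_G(u)\mu\perp A$ for every Borel $G\subset\mathbb R$. So each real function in the algebra cuts the annihilating measures into pieces on its level sets, and if the added real functions separate points, Stone–Weierstrass leaves no $\mu\ne0$. We therefore use functions that are real only in the limit at the point to be split. For $\delta>0$ let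
$$N_\delta=\{w\in\mathbb C:\operatorname{dist}(w,[0,1])\le\delta\}.$$
If $0<\delta\le1$ and $a,b,b'\in N_\delta$, then
$$ab\in N_{3\delta},\qquad(1-a)b+ab'\in N_{4\delta}.\qquad(2)$$
Indeed write $a=a_0+\alpha$, $b=b_0+\beta$, $b'=b_0'+\beta'$ with $a_0,b_0,b_0'\in[0,1]$ and errors of modulus $\le\delta$. Then $|ab-a_0b_0|=|a_0\beta+\alpha b_0+\alpha\beta|\le2\delta+\delta^2\le3\delta$. And $(1-a)b+ab'$ differs from $(1-a_0)b_0+a_0b_0'\in[0,1]$ by $\alpha(b_0'-b_0)+(1-a_0)\beta+a_0\beta'+\alpha(\beta'-\beta)$, of modulus $\le\delta+\delta+2\delta^2\le4\delta$.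

**Definition 5.1.** Put $c_0=\frac1{200}$. For a uniform algebra $A$ on $Z$ we consider two properties.

* (P1) For $z\in Z$, open $V\ni z$ and $\delta\in(0,1)$ there is $g\in A$ with $g(z)=1$, $g(Z)\subset N_\delta$, and $|g|<\delta$ on $Z\setminus V$.
* (P2) For $\sigma\in\mathrm{Prob}(Z)$ all of whose atoms have mass $\le\frac12$ and for $\delta\in(0,1)$ there is $v\in A$ with $v(Z)\subset N_\delta$, $\sigma\{|v|\le\delta\}\ge c_0$ and $\sigma\{|v-1|\le\delta\}\ge c_0$.

**Lemma 5.2.** Let $Z$ be compact metrizable and $\sigma\in\mathrm{Prob}(Z)$ with all atoms of mass $\le\frac12$. There are disjoint compact $C^1,C^2\subset Z$ with $\sigma(C^i)\ge\frac15$.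

*Proof.* It suffices to find a Borel set $G$ with $\sigma(G)\in[\frac14,\frac34]$ and use inner regularity in $G$ and $Z\setminus G$. If some atom has mass $\ge\frac14$, take it. Otherwise, if the total atomic mass is $\ge\frac12$, the partial sums of the masses of the atoms, in some order, have increments $<\frac14$ and (if infinite in number) limit $\ge\frac12$; the first partial sum that is $\ge\frac14$ is $<\frac12$. Otherwise the atomless part of $\sigma$ has mass $>\frac12$, and an atomless measure on a compact metrizable space takes every intermediate value, so there is a Borel set, disjoint from the countable set of atoms, of mass $\frac12$. $\square$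

Examples. $C(Z)$ has (P1) for every compact $Z$ by Urysohn's lemma, and (P2) for metrizable $Z$ by Lemma 5.2 and Urysohn's lemma. $A(\bar D)$ fails (P1) at $z=0$, $V=\frac12D$, by the maximum principle. $A(\mathbb T)$ fails (P2) for $\sigma=m$: let $v\in A(\mathbb T)$, $v(\mathbb T)\subset N_\delta$. Then $v(0):=\int v\,dm$ is in the convex set $N_\delta$, and replacing $v$ by $1-v$ we may assume $\operatorname{Re}v(0)\le\frac12$. Let $f=e^{\pi v/(4\delta)}\in A(\mathbb T)$. Since $|\operatorname{Im}v|\le\delta$, $\operatorname{Re}f\ge\frac1{\sqrt2}e^{\pi\operatorname{Re}v/(4\delta)}>0$. Hence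
$$m\{|v-1|\le\delta\}\,\tfrac1{\sqrt2}\,e^{\pi(1-\delta)/(4\delta)}\le\int\operatorname{Re}f\,dm=\operatorname{Re}e^{\pi v(0)/(4\delta)}\le e^{\pi/(8\delta)},$$
so $m\{|v-1|\le\delta\}\le\sqrt2\,e^{\pi/4}e^{-\pi/(8\delta)}$, which is $<c_0$ for small $\delta$. So a nontrivial algebra with both properties has to be constructed.

**Proposition 5.3.** There is a nontrivial uniform algebra $A$ on a compact metrizable space $K$ with (P1) and (P2).

The proof is analysis on planar sets and polydiscs and occupies Sections 11–14, which are independent of Sections 6–10. We now use the proposition as a black box.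

## 6. Splitting one point

The oscillating function is an infinite sum: on a sequence of shells shrinking to $x$ it copies one function $v_k$ from (P2) after the other, and almost real cutoffs $f_k$ from (P1) glue them.

A picture without algebra: for $Z=[-1,1]$, $x=0$ and $h(y)=\frac12(1+\sin\frac1y)$, the closure of the graph of $h$ replaces the point $0$ by the segment $\{0\}\times[0,1]$. If $\sigma_i$ is the normalized Lebesgue measure on $[0,\frac1i]$, then near $0$ the values $h\approx0$ and $h\approx1$ both get a fixed share of $\sigma_i$.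

**Lemma 6.1.** Let $A$ on $Z$ satisfy (P1) and (P2), let $x\in Z$ have a countable neighborhood base, and let $\sigma_i\in\mathrm{Prob}(Z)$ be atomless with $\sigma_i\to\delta_x$ weak-*. There is a bounded continuous $h:Z\setminus\{x\}\to\mathbb C$ such that:

(a) $\operatorname{dist}(h(y),[0,1])\to0$ as $y\to x$;

(b) there is a subsequence $(i_n)$ such that for every $\varepsilon>0$ and all large $n$, $\sigma_{i_n}\{|h|\le\varepsilon\}\ge c_0/2$ and $\sigma_{i_n}\{|h-1|\le\varepsilon\}\ge c_0/2$;

(c) there are uniformly bounded $g_n,H_n\in A$ with $g_n\to1$ pointwise on $Z\setminus\{x\}$ and $\sup_{Z\setminus\{x\}}|g_n(h^j-H_n^j)|\to0$ for each $j\ge0$.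

Part (c) is what preserves annihilating measures that do not charge $x$; $g_n$ switches off a small neighborhood of $x$, and elsewhere $h$ is nearly the algebra element $H_n$.

*Proof.* **Step 1: choices.** This step fixes shells, cutoffs and oscillations. Let $(U_k)$ be a decreasing open base at $x$, $\delta_k=2^{-k}$, $V_1=U_1$. Given $V_k$ choose in turn:

* $f_k\in A$ by (P1) with $f_k(x)=1$, $f_k(Z)\subset N_{\delta_k}$, $|f_k|<\delta_k$ off $V_k$;
* an open $W_k\ni x$, $W_k\subset V_k$, with $|f_k-1|<\delta_k$ on $W_k$;
* $i_k>i_{k-1}$ with $\sigma_{i_k}(W_k)>1-\delta_k$, possible by (1);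
* $v_k\in A$ from (P2) for $\sigma_{i_k}$ and $\delta_k$;
* an open $V_{k+1}\ni x$, $V_{k+1}\subset W_k\cap U_{k+1}$, with $|f_j-1|<\delta_{k+1}/(k+1)$ on $V_{k+1}$ for $j\le k$, and $\sigma_{i_k}(V_{k+1})<\delta_k$, possible since $\sigma_{i_k}\{x\}=0$.

Put $h=\sum_{k\ge1}(f_k-f_{k+1})v_k$. Note $|f_k|\le2$, $|v_k|\le2$.

**Step 2: convergence.** This step shows that $h$ is continuous off $x$. Off $V_{n+1}$ and for $k\ge n+1$ we have $|f_k|<\delta_k$ and $|f_{k+1}|<\delta_{k+1}$, so the $k$-th term is at most $4\delta_k$ in modulus. The series converges uniformly off each $V_{n+1}$. Every $y\ne x$ has a neighborhood missing some $V_{n+1}$, as $V_{n+1}\subset U_{n+1}$. So $h$ is continuous on $Z\setminus\{x\}$, and it is bounded off $V_2$.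

**Step 3: the shape of $h$ on a shell; proof of (a).** Let $n\ge2$ and $y\in V_n\setminus V_{n+1}$. The terms with $k\ge n+1$ sum to at most $\sum_{k\ge n+1}4\delta_k=4\delta_n$. For $j\le n-1$ we have $|f_j-1|<\delta_n/n$ on $V_n$; so the terms with $k\le n-2$ sum to at most $n\cdot\frac{2\delta_n}n\cdot2=4\delta_n$, and the term $k=n-1$ equals $(1-f_n)v_{n-1}$ up to $2\delta_n$. The term $k=n$ equals $f_nv_n$ up to $2|f_{n+1}|\le2\delta_n$. Hence
$$|h-[(1-f_n)v_{n-1}+f_nv_n]|\le12\delta_n\quad\text{on }V_n\setminus V_{n+1}.\qquad(3)$$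
All three functions in the bracket have values in $N_{\delta_{n-1}}$, so by (2) $\operatorname{dist}(h,[0,1])\le12\delta_n+4\delta_{n-1}$ there. As $\bigcap V_n=\{x\}$, this gives (a) and the boundedness of $h$.

**Step 4: proof of (b).** On $W_n\setminus V_{n+1}$ we have $|f_n-1|<\delta_n$, so the bracket in (3) differs from $v_n$ by $|(1-f_n)(v_{n-1}-v_n)|\le4\delta_n$, and $|h-v_n|\le16\delta_n$. Moreover $\sigma_{i_n}(W_n\setminus V_{n+1})>1-2\delta_n$. So if $17\delta_n\le\varepsilon$ and $2\delta_n\le c_0/2$, then $\sigma_{i_n}\{|h|\le\varepsilon\}\ge\sigma_{i_n}\{|v_n|\le\delta_n\}-2\delta_n\ge c_0/2$, and the same with $h-1$, $v_n-1$.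

**Step 5: proof of (c).** For $n\ge2$ let $g_n=1-f_{n-1}$ and $H_n=\sum_{k<n}(f_k-f_{k+1})v_k$, elements of $A$. Off $V_n$, Step 2 gives $|h-H_n|\le\sum_{k\ge n}4\delta_k=8\delta_n$. On $V_n$, $|g_n|<\delta_n/n$ and, as in Step 3, $|H_n|\le4\delta_n+8$. So there is a common bound $b\ge1$ for $|h|$ and all $|H_n|$. Off $V_n$ we get $|g_n(h-H_n)|\le3\cdot8\delta_n$, and on $V_n\setminus\{x\}$ it is at most $2b\delta_n/n$; so $\sup|g_n(h-H_n)|\to0$. From $h^j-H_n^j=(h-H_n)\sum_{i<j}h^iH_n^{j-1-i}$ we get $|g_n(h^j-H_n^j)|\le jb^{j-1}|g_n(h-H_n)|$ for $j\ge1$; for $j=0$ there is nothing to prove. Finally, if $y\ne x$, then $y\notin V_n$ for large $n$, so $f_n(y)\to0$ and $g_n(y)\to1$. $\square$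

## 7. Transfinite splitting: the spaces $X_\alpha$

Let $(X_0,A_0)=(K,A)$ from Proposition 5.3. By recursion on $\alpha<\omega_1$ we construct compact spaces $X_\alpha$, continuous surjections $\pi^\beta_\alpha:X_\beta\to X_\alpha$ for $\alpha\le\beta$ (written $\pi_\alpha$), sets $R_\alpha\subset X_\alpha$ of split points, for each $x\in R_\alpha$ a function $h_x$ on $X_\alpha\setminus\{x\}$ as in Lemma 6.1 (for $Z=X_\alpha$, $A=A_\alpha$ and a certain sequence of measures), and uniform algebras $A_\alpha$ on $X_\alpha$ with $A_\alpha\circ\pi_\alpha\subset A_\beta$.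

At stage $\gamma$ the order is as follows. First $X_\gamma,A_\gamma$ are defined from earlier data (7.1) and shown to be small (7.2) and to have (P1), (P2) (7.3). Then a birth function and a schedule on $X_\gamma$ are defined (7.4, 7.5). Finally $R_\gamma$ and the $h_x$, $x\in R_\gamma$, are chosen (7.6).

### 7.1. One step and limits

*Successor.* Given $R_\alpha$ and $h_x$, $x\in R_\alpha$, let $F_x$ be the set of cluster values of $h_x$ at $x$. It is closed and lies in $[0,1]$ by Lemma 6.1(a). It contains $0$ and $1$: by (b), for each $\varepsilon>0$ and each neighborhood $U$ of $x$ some $\sigma_{i_n}$ gives $\{|h_x|\le\varepsilon\}$ mass $\ge c_0/2$ and $U\setminus\{x\}$ mass $>1-c_0/2$, so $|h_x|\le\varepsilon$ somewhere in $U\setminus\{x\}$; similarly for $1$. Let $X_{\alpha+1}\subset X_\alpha\times\mathbb C^{R_\alpha}$ be the set of all $(y,(t_x)_{x\in R_\alpha})$ with $t_x=h_x(y)$ if $x\ne y$, and $t_y\in F_y$ if $y\in R_\alpha$. For each $x$ the condition says that $(y,t_x)$ lies in the closure of the graph of $h_x$. So $X_{\alpha+1}$ is closed; it is bounded in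 each coordinate, hence compact. The coordinate $t_x$ is a continuous function $\hat h_x$ on $X_{\alpha+1}$, and off the fiber over $x$ it is $h_x\circ\pi_\alpha$. The fiber over $y\notin R_\alpha$ is one point; the fiber over $x\in R_\alpha$ is a copy of $F_x$, with points written $(x,t)$. Let $A_{\alpha+1}$ be the closed algebra generated by $A_\alpha\circ\pi_\alpha$ and all $\hat h_x$; it separates points.

*Limit.* $X_\alpha=\varprojlim_{\beta<\alpha}X_\beta$ and $A_\alpha=\overline{\bigcup_{\beta<\alpha}A_\beta\circ\pi_\beta}$. At the end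
$$X=\varprojlim_{\alpha<\omega_1}X_\alpha,\qquad A_X=\overline{\bigcup_{\alpha<\omega_1}A_\alpha\circ\pi_\alpha}.$$
All these are uniform algebras.

### 7.2. The stages are small

**Lemma 7.1.** For $\alpha<\omega_1$ the space $X_\alpha$ is first countable, $|X_\alpha|\le\mathfrak c$, and $|\mathrm{Prob}(X_\alpha)|\le\mathfrak c$.

*Proof.* **Step 1: first countability.** This is needed to apply Lemma 6.1. In a compact space, neighborhoods whose closures decrease to a single point form a base there. $X_0$ is metrizable. At $(x,t)\in X_{\alpha+1}$, $x\in R_\alpha$, take $\pi_\alpha^{-1}(U_n)\cap\{|\hat h_x-t|<\frac1n\}$ with $(U_n)$ a base at $x$, $\overline{U_{n+1}}\subset U_n$; the closures decrease to $\{(x,t)\}$. At the single point over $y\notin R_\alpha$ take preimages of a base at $y$. At a limit $\alpha<\omega_1$ there are $\beta_n\uparrow\alpha$; use the preimages of bases at the points $\pi_{\beta_n}(z)$.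

**Step 2: points.** $|X_0|\le\mathfrak c$; a successor step replaces a point by at most $\mathfrak c$ points; at a limit $|X_\alpha|\le\mathfrak c^{\omega}=\mathfrak c$.

**Step 3: measures.** This will bound the number of sequences to be served. $C(X_0)$ is separable, so $|\mathrm{Prob}(X_0)|\le\mathfrak c$. At a limit with $\beta_n\uparrow\alpha$, $\sigma$ is determined by its images on the $X_{\beta_n}$, because $\bigcup C(X_{\beta_n})\circ\pi_{\beta_n}$ is dense; so there are at most $\mathfrak c^\omega=\mathfrak c$. For $\sigma\in\mathrm{Prob}(X_{\alpha+1})$ we claim that $\sigma$ is determined by $(\pi_\alpha)_*\sigma$ and its restrictions to the fibers over the countably many atoms of $(\pi_\alpha)_*\sigma$ in $R_\alpha$. Subtract these restrictions to get $\sigma'$; its image $\tau$ is $(\pi_\alpha)_*\sigma$ without those atoms, and $\tau$ has no atoms in $R_\alpha$. By Stone–Weierstrass, products of a function from $C(X_\alpha)\circ\pi_\alpha$ with finitely many of the $\hat h_x,\overline{\hat h_x}$, $x$ in a finite $J\subset R_\alpha$, span a dense subspace of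 $C(X_{\alpha+1})$. Off the fibers over $J$, which are $\sigma'$-null, such a product is $\tilde F\circ\pi_\alpha$ with $\tilde F$ bounded and continuous on $X_\alpha\setminus J$; so its $\sigma'$-integral is $\int_{X_\alpha\setminus J}\tilde F\,d\tau$, which is determined by $\tau$. This proves the claim. Each fiber is compact metrizable and carries at most $\mathfrak c$ measures. So $|\mathrm{Prob}(X_{\alpha+1})|\le\mathfrak c\cdot\mathfrak c^{\omega}=\mathfrak c$. $\square$

### 7.3. (P1) and (P2) persist

**Lemma 7.2.** Let $A_\alpha$ have (P1), $x\in R_\alpha$, $P$ a polynomial with $0\le P\le1$ on $[0,1]$, $\Sigma\subset\mathbb C$ closed, $\eta>0$, $\delta'\in(0,\frac14)$, and suppose $P<\delta'$ at all points of $[0,1]$ at distance $\le\eta$ from $\Sigma$. Let $O$ be a neighborhood of $x$. Then there is $f\in A_\alpha$ such that $u=(f\circ\pi_\alpha)P(\hat h_x)\in A_{\alpha+1}$ satisfies: $u(x,s)=P(s)$ for $s\in F_x$; $u(X_{\alpha+1})\subset N_{3\delta'}$; and $|u|\le4\delta'$ at every $q$ with $\pi_\alpha(q)\notin O$ or $\hat h_x(q)\in\Sigma$.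

*Proof.* By uniform continuity choose $\kappa\in(0,\eta)$ with $|P(s)-P(s')|<\delta'$ whenever $s'\in[0,1]$, $s\in\mathbb C$, $|s-s'|\le\kappa$. By Lemma 6.1(a) choose an open $O'\ni x$, $O'\subset O$, with $\operatorname{dist}(h_x,[0,1])\le\kappa$ on $O'\setminus\{x\}$. Since $F_x\subset[0,1]$, $\operatorname{dist}(\hat h_x,[0,1])\le\kappa$ on $\pi_\alpha^{-1}(O')$. Hence there $P(\hat h_x)\in N_{\delta'}$; and where moreover $\hat h_x\in\Sigma$, the nearest point of $[0,1]$ is at distance $\le\eta$ from $\Sigma$, so $|P(\hat h_x)|<2\delta'$. By (P1) choose $f\in A_\alpha$ with $f(x)=1$, $f(X_\alpha)\subset N_{\delta'}$ and $|f|<\delta'/(1+\sup|P(\hat h_x)|)$ off $O'$. Then $u(x,s)=P(s)$. Off $\pi_\alpha^{-1}(O')$, $|u|<\delta'$. On $\pi_\alpha^{-1}(O')$, $u\in N_{3\delta'}$ by (2), and $|u|\le2\cdot2\delta'$ where $\hat h_x\in\Sigma$. $\square$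

**Lemma 7.3.** Each $A_\alpha$, $\alpha<\omega_1$, satisfies (P1) and (P2), and $A_X$ satisfies (P1).

*Proof of (P1).* $\alpha=0$ is Proposition 5.3. At limits and for $X$, a neighborhood of a point contains the preimage of a neighborhood from an earlier stage; pull back the function from there. At $\alpha+1$ and a point over an unsplit $y$, preimages of neighborhoods of $y$ form a base; pull back. Now let $p=(x,t)$, $x\in R_\alpha$, $p\in V$ open, $\delta\in(0,1)$. Choose an open $O\ni x$ and $\eta\in(0,1)$ with $\pi_\alpha^{-1}(O)\cap\{|\hat h_x-t|<2\eta\}\subset V$. Let $\delta'=\delta/5$, $P(s)=(1-(s-t)^2)^M$ with $(1-\eta^2)^M<\delta'$, and $\Sigma=\{s:|s-t|\ge2\eta\}$. As $t\in[0,1]$, $0\le P\le1$ on $[0,1]$. A point of $[0,1]$ at distance $\le\eta$ from $\Sigma$ has $|s-t|\ge\eta$, so $P<\delta'$ there. The function $g=u$ of Lemma 7.2 has $g(p)=P(t)=1$, values in $N_{3\delta'}\subset N_\delta$, and $|g|\le4\delta'<\delta$ off $V$.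

*Proof of (P2).* Let $\sigma\in\mathrm{Prob}(X_\alpha)$ have all atoms $\le\frac12$, $\delta\in(0,1)$. Let $\beta\le\alpha$ be minimal such that all atoms of $\sigma_\beta=(\pi_\beta)_*\sigma$ are $\le\frac12$. It suffices to find $v\in A_\beta$ for $\sigma_\beta$ and pull it back.

*Case $\beta=0$:* Proposition 5.3.

*Case $\beta$ a limit.* For $\beta'<\beta$ there is a unique $x_{\beta'}$ with $\sigma_{\beta'}\{x_{\beta'}\}>\frac12$. Masses do not decrease under bonding maps, so these map $x_{\beta'}$ to $x_{\beta''}$ for $\beta''<\beta'$; the $x_{\beta'}$ define $x\in X_\beta$ with $\sigma_\beta\{x\}=\inf_{\beta'}\sigma_\beta(\pi_{\beta'}^{-1}(x_{\beta'}))\ge\frac12$, so $=\frac12$. Choose an open $V\ni x$ with $\sigma_\beta(V)\le\frac34$ and $g$ from (P1) for $x,V,\delta$. It is $1$ at $x$, of mass $\frac12$, and $|g|<\delta$ off $V$, of mass $\ge\frac14$. Take $v=g$.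

*Case $\beta=\beta'+1$.* Some $x\in X_{\beta'}$ has $\sigma_{\beta'}\{x\}>\frac12$. It is in $R_{\beta'}$, as otherwise its one-point fiber would be an atom $>\frac12$ of $\sigma_\beta$. Let $G(t)=\sigma_\beta\{(x,s):s\in F_x,\ s\le t\}$ and $t_0=\min\{t\in[0,1]:G(t)\ge\frac15\}$; this exists since $G$ is right continuous and $G(1)>\frac12$. Jumps of $G$ (including the value $G(0)$) are $\le\frac12$, so $G(t_0)\in[\frac15,\frac7{10}]$. The closed sets $\{\pi_{\beta'}\in O,\ \operatorname{Re}\hat h_x\le t_0+2\eta\}$ decrease to $\{(x,s):s\le t_0\}$ as the closed neighborhood $O$ shrinks to $x$ (along a countable base) and $\eta\downarrow0$; choose $O,\eta$ so that this set has $\sigma_\beta$-mass $<\frac34$. Let $\delta'=\delta/5$, let $P$ be a real polynomial (Weierstrass) with $0\le P\le1$ on $[0,1]$, $P>1-\delta'$ on $[0,t_0]$, $P<\delta'$ on $[0,1]\cap[t_0+\eta,\infty)$, and let $\Sigma=\{\operatorname{Re}s\ge t_0+2\eta\}$. A point of $[0,1]$ at distance $\le\eta$ from $\Sigma$ is $\ge t_0+\eta$, so Lemma 7.2 applies; take $v=u$. Then $v$ has values in $N_\delta$; $|v-1|\le\delta'$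 on $\{(x,s):s\le t_0\}$, of mass $\ge\frac15$; and $|v|\le4\delta'<\delta$ off $\{\pi_{\beta'}\in O,\ \operatorname{Re}\hat h_x\le t_0+2\eta\}$, a set of mass $>\frac14$. $\square$

### 7.4. Births

We must know when a point has been waiting unsplit, and protect the points $(x,0),(x,1)$.

**Definition 7.4.** For $p\in X_\gamma$ the birth $b(p)$ is the least $\alpha\le\gamma$ with $\pi_\beta(p)\notin R_\beta$ for all $\beta\in[\alpha,\gamma)$. The points $(x,0),(x,1)$, $x\in R_\beta$, of $X_{\beta+1}$ are called marked. Let $\mathrm{New}_\alpha$ be the set of unmarked $x\in X_\alpha$ with $b(x)=\alpha$ (for $\alpha=0$ or $\alpha$ a limit there are no marked points in $X_\alpha$).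

Example. All points of $X_0$ have birth $0$, so $\mathrm{New}_0=X_0$. A point $p\in X_{\beta+1}$ has $b(p)=\beta+1$ if and only if $\pi_\beta(p)\in R_\beta$; so $\mathrm{New}_{\beta+1}$ consists of the fibers over $R_\beta$ without their marked points, and marked points of $X_{\beta+1}$ have birth $\beta+1$ but are not in $\mathrm{New}_{\beta+1}$. If $p\in X_2$ has $\pi_0(p)\in R_0$ and $\pi_1(p)\notin R_1$, then $b(p)=1$.

Two consequences of the definition. First, $p$ is the only point of $X_\gamma$ over $\pi_{b(p)}(p)$: by induction on $\beta\in[b(p),\gamma]$, $\pi_\beta(p)$ is the only point of $X_\beta$ over it, since the fibers passed are single points, and limits are clear. Second, $b(\pi_{b(p)}(p))=b(p)$: if the left side were $a<b(p)$, then $\pi_\beta(p)\notin R_\beta$ for all $\beta\in[a,\gamma)$, against minimality.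

### 7.5. Uncountable thin sets and the schedule

**Definition 7.5.** $\mathfrak E_\alpha$ is the set of uncountable closed $E\subset X_\alpha$ such that: there is no further condition if $\alpha=0$; $E\subset\pi_\beta^{-1}(x)$ for some $x\in R_\beta$ if $\alpha=\beta+1$; for some strictly increasing $\beta_n\uparrow\alpha$ all $\pi_{\beta_n}(E)$ are finite if $\alpha$ is a limit.

Example. If $x\in R_\beta$ and $F_x$ is uncountable, then the whole fiber over $x$ is in $\mathfrak E_{\beta+1}$.

**Lemma 7.6.** (E1) Each $E\in\mathfrak E_\alpha$ is compact metrizable, so $|E|=\mathfrak c$; and $|\mathfrak E_\alpha|\le\mathfrak c$. (E2) $E\setminus\mathrm{New}_\alpha$ is countable. (E3) $E$ has a countable external base: a countable family $\mathcal U$ of open subsets of $X_\alpha$ such that whenever $x\in E$ and $U\ni x$ is open in $X_\alpha$, some $W\in\mathcal U$ has $x\in W\subset U$.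

*Proof.* (E1) For $\alpha=0$, $X_0$ is compact metrizable with at most $\mathfrak c$ closed subsets. For $\alpha=\beta+1$, $E$ is a closed subset of a copy of $F_x\subset[0,1]$, and there are at most $\mathfrak c$ points $x$. For a limit, points of $X_\alpha$ are determined by their coordinates in the $X_{\beta_n}$, so $\bigcap_n\pi_{\beta_n}^{-1}(\pi_{\beta_n}(E))$ is homeomorphic to a closed subset of a countable product of finite sets, hence metrizable; $E$ is one of its at most $\mathfrak c$ closed subsets, and there are at most $\mathfrak c^\omega=\mathfrak c$ choices of $(\beta_n)$ and $(\pi_{\beta_n}(E))$. Uncountable compact metrizable spaces have cardinality $\mathfrak c$.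

(E2) For $\alpha=0$ the set is empty. For $\alpha=\beta+1$ all points of $E$ have birth $\alpha$ and at most two are marked. For a limit, if $x\in E$ and $b(x)<\alpha$, then $x$ is the only point over $\pi_{\beta_n}(x)$ once $\beta_n\ge b(x)$, and $\pi_{\beta_n}(x)$ is in the finite set $\pi_{\beta_n}(E)$; so there are countably many such $x$.

(E3) For $\alpha=0$ take a countable base of $X_0$. For $E$ in the fiber over $x\in R_\beta$ take the sets $\pi_\beta^{-1}(U_n)\cap\{|\hat h_x-q|<\epsilon\}$ with $(U_n)$ a countable base at $x$ and $q,\epsilon$ rational, $\epsilon>0$; by Step 1 of Lemma 7.1 they suffice. For a limit take the preimages of countable bases at the points of the finite sets $\pi_{\beta_n}(E)$. $\square$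

**Schedule.** We choose $d_\alpha:\mathrm{New}_\alpha\to[\alpha,\omega_1)$ such that
$$|\{x\in E\cap\mathrm{New}_\alpha:d_\alpha(x)=\gamma\}|=\mathfrak c\quad\text{for all }E\in\mathfrak E_\alpha,\ \gamma\in[\alpha,\omega_1).\qquad(4)$$
The value $d_\alpha(x)$ is the only stage at which $x$ may be split. To get (4), list the at most $\mathfrak c$ triples $(E,\gamma,\xi)$, $\xi<\mathfrak c$, in order type $\le\mathfrak c$. For each in turn choose a point of $E\cap\mathrm{New}_\alpha$, a set of size $\mathfrak c$ by (E1), (E2), not chosen before, and give it the value $\gamma$. All other points get the value $\alpha$.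

**Rule.** $R_\gamma$ will be a subset of $\{p\in X_\gamma:\pi_{b(p)}(p)\in\mathrm{New}_{b(p)},\ d_{b(p)}(\pi_{b(p)}(p))=\gamma\}$.

**Lemma 7.7.** (i) Let $x\in\mathrm{New}_\alpha$ and $d_\alpha(x)=\gamma$. For each $\beta\in[\alpha,\gamma]$ there is exactly one point $x^\beta\in X_\beta$ over $x$; $b(x^\beta)=\alpha$; and $x^\beta\notin R_\beta$ for $\beta<\gamma$. Different pairs $(\alpha,x)$ with $d_\alpha(x)=\gamma$ give different $x^\gamma$. (ii) Over a marked point $q\in X_\alpha$ there is exactly one point in every later $X_\beta$, and exactly one in $X$.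

*Proof.* (i) Induction on $\beta$. For $\beta=\alpha$, $x^\alpha=x$. Let $\beta<\gamma$, $x^\beta$ unique over $x$, $b(x^\beta)=\alpha$. Since $\pi_\alpha(x^\beta)=x$, the Rule would require $d_\alpha(x)=\beta$ if $x^\beta\in R_\beta$; so $x^\beta\notin R_\beta$, and over it there is exactly one point $x^{\beta+1}$. Its projections to stages in $[\alpha,\beta]$ are unsplit, so $b(x^{\beta+1})\le\alpha$; a smaller value would give $b(x)<\alpha$. So $b(x^{\beta+1})=\alpha$. At limits uniqueness passes to the inverse limit and the birth is $\alpha$ for the same reason. The last assertion holds since $x^\gamma$ determines $\alpha=b(x^\gamma)$ and $x=\pi_\alpha(x^\gamma)$. (ii) The same induction: if $p\in X_\beta$ is the unique point over $q$ and $b(p)=\alpha$, then $\pi_{b(p)}(p)=q\notin\mathrm{New}_\alpha$, so $p\notin R_\beta$ by the Rule. Uniqueness passes to $X$. $\square$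

### 7.6. Tasks and the choice of $R_\gamma$

**Definition 7.8.** A task at stage $\gamma$ is a triple $\mathfrak t=(\alpha,E,(\sigma_k)_{k\in\mathbb N})$ with $\alpha\le\gamma$, $E\in\mathfrak E_\alpha$ and atomless $\sigma_k\in\mathrm{Prob}(X_\gamma)$ such that for all $x\in E$, all open $U\ni x$ in $X_\alpha$ and all $\varepsilon>0$ there is $k$ with $\sigma_k(\pi_\alpha^{-1}(U))>1-\varepsilon$.

Example. If $\mu$ is atomless on $X_0$ with $\mu(W)>0$ for every nonempty open $W$, and $E\subset X_0$ is closed and uncountable, then $\gamma=\alpha=0$, this $E$, and the normalized restrictions of $\mu$ to the nonempty sets of a countable base form a task.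

A task concentrates at every point of $E$, so we are free to choose where to serve it. By Lemma 7.1, (E1) and $\mathfrak c^\omega=\mathfrak c$ there are at most $\mathfrak c$ tasks at stage $\gamma$. By recursion along a well-ordering of type $\le\mathfrak c$ choose for each task $\mathfrak t=(\alpha,E,(\sigma_k))$ a point $x_{\mathfrak t}\in E\cap\mathrm{New}_\alpha$ with $d_\alpha(x_{\mathfrak t})=\gamma$ so that the points $p_{\mathfrak t}=x_{\mathfrak t}^\gamma$ are distinct. This is possible: by (4) there are $\mathfrak c$ candidates, by Lemma 7.7(i) they give $\mathfrak c$ distinct points of $X_\gamma$, and fewer than $\mathfrak c$ have been used. Let $R_\gamma$ be the set of all $p_{\mathfrak t}$; the Rule holds because $b(p_{\mathfrak t})=\alpha$ and $\pi_\alpha(p_{\mathfrak t})=x_{\mathfrak t}$. Since $p_{\mathfrak t}$ is the only point over $x_{\mathfrak t}$, preimages of neighborhoods of $x_{\mathfrak t}$ form a base at $p_{\mathfrak t}$; so by first countability there are $k_1,k_2,\dots$ with $\sigma_{k_i}\to\delta_{p_{\mathfrak t}}$. Let $h_{p_{\mathfrak t}}$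 be the function of Lemma 6.1 for $A_\gamma$, $p_{\mathfrak t}$ and $(\sigma_{k_i})_i$; Lemmas 7.1 and 7.3 supply the hypotheses. This completes the construction of $X$ and $A_X$.

## 8. An annihilating measure that survives

**Proposition 8.1.** $A_X\ne C(X)$.

*Proof.* **Step 1: an atomless annihilating measure on $K$.** Atomlessness is what makes the split points invisible. Let $0\ne m_0\perp A_0$ be a complex measure on $X_0=K$. For $z\in K$, (P1) with shrinking neighborhoods and $\delta=\frac1{k+1}$ gives uniformly bounded $g_k\in A_0$ with $g_k\to\chi_{\{z\}}$ pointwise, so $m_0\{z\}=\lim\int g_k\,dm_0=0$. So $|m_0|$ is atomless.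

**Step 2: a lift to $X$.** Write $m_0=\rho|m_0|$ with $|\rho|=1$, $\rho$ Borel. The functional $F\circ\pi_0\mapsto\int F\,d|m_0|$ on $C(X_0)\circ\pi_0\subset C(X)$ has norm $|m_0|(K)$, its value at $1$. A norm-preserving Hahn–Banach extension has norm equal to its value at $1$, so it is a positive measure $\lambda$ on $X$, and $(\pi_0)_*\lambda=|m_0|$. Put $m_X=(\rho\circ\pi_0)\lambda$ and $m_\alpha=(\pi_\alpha)_*m_X$. Then $(\pi_0)_*m_X=m_0\ne0$, in accordance with the notation. Moreover $|m_\alpha|\le(\pi_\alpha)_*\lambda$, and $(\pi_\alpha)_*\lambda$ is atomless because an atom would give an atom of its image $|m_0|$.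

**Step 3: $m_\alpha\perp A_\alpha$ for all $\alpha<\omega_1$.** This holds for $\alpha=0$ and passes to limits by density. For $\alpha+1$, a dense subspace of $A_{\alpha+1}$ is spanned by the functions $F=(a\circ\pi_\alpha)\prod_{i\le r}\hat h_{x_i}^{j_i}$ with $a\in A_\alpha$ and distinct $x_1,\dots,x_r\in R_\alpha$. The fibers over the $x_i$ are $|m_{\alpha+1}|$-null, since $|m_{\alpha+1}|\le(\pi_{\alpha+1})_*\lambda$ and $(\pi_\alpha)_*\lambda\{x_i\}=0$. So
$$\int F\,dm_{\alpha+1}=\int\tilde F\,dm_\alpha,\qquad\tilde F=a\prod_ih_{x_i}^{j_i}\ \text{ on }X_\alpha\setminus\{x_1,\dots,x_r\}.$$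
Let $g_n^i,H_n^i$ be as in Lemma 6.1(c) for $x_i$, and $P_n=a\prod_ig_n^i(H_n^i)^{j_i}\in A_\alpha$; by induction $\int P_n\,dm_\alpha=0$. All factors being uniformly bounded, replacing $g_n^i(H_n^i)^{j_i}$ by $g_n^ih_{x_i}^{j_i}$ one at a time shows that $P_n-\tilde F\prod_ig_n^i\to0$ uniformly off $\{x_1,\dots,x_r\}$, a $|m_\alpha|$-null set. By dominated convergence $\int\tilde F\prod_ig_n^i\,dm_\alpha\to\int\tilde F\,dm_\alpha$. So $\int\tilde F\,dm_\alpha=0$.

Hence $\int F\circ\pi_\alpha\,dm_X=\int F\,dm_\alpha=0$ for $F\in A_\alpha$, so $m_X\perp A_X$ and $m_X\neq0$. $\square$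

## 9. Every functional is a point evaluation

**Lemma 9.1.** For every atomless $\sigma\in\mathrm{Prob}(X)$ there is $\gamma_0<\omega_1$ such that $(\pi_\gamma)_*\sigma$ is atomless for all $\gamma\ge\gamma_0$.

*Proof.* If all atoms at a stage are $\le\frac1n$, this holds at all later stages. So it suffices to find for each $n$ a stage with all atoms $\le\frac1n$, and take the supremum over $n$. If there were none, the sets $T_\alpha=\{x\in X_\alpha:(\pi_\alpha)_*\sigma\{x\}>\frac1n\}$ would be finite and nonempty, and bonding maps send them into each other; so there is $x\in X$ with $\pi_\alpha(x)\in T_\alpha$ for all $\alpha$. Every neighborhood of $x$ contains some $\pi_\alpha^{-1}(\pi_\alpha(x))$, so it has mass $>\frac1n$; by outer regularity $\sigma\{x\}\ge\frac1n$, a contradiction. $\square$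

**Theorem 9.2.** $\mathfrak M_B=X$ for every uniform algebra $B$ on $X$.

*Proof.* Suppose $\varphi\in\mathfrak M_B\setminus X$. Take $Y$, $B_Y$, $M$ from Lemma 4.2, and for each $\psi\in M\setminus Y$ fix a Jensen measure $\sigma_\psi\in\mathrm{Prob}(Y)$ by (F3). It is atomless by Lemma 4.1.

**Step 1: an uncountable thin set in $\pi_\alpha(Y)$.** This step finds the set $E$ of a task. Let $\sigma=\sigma_\varphi$, and let $\alpha<\omega_1$ be minimal such that $(\pi_\alpha)_*\sigma$ is not purely atomic; it exists by Lemma 9.1. Let $\tau\ne0$ be the atomless part of $(\pi_\alpha)_*\sigma$. We choose a compact $E^*\subset X_\alpha$ with $\tau(E^*)>0$.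

* If $\alpha=0$, let $E^*=X_0$.
* If $\alpha=\beta+1$, then $(\pi_\beta)_*\tau\le(\pi_\beta)_*\sigma$ is purely atomic and nonzero, so $\tau(\pi_\beta^{-1}(x))>0$ for some $x\in X_\beta$. As $\tau$ is atomless, this fiber is uncountable, so $x\in R_\beta$. Let $E^*$ be the fiber.
* If $\alpha$ is a limit, let $\beta_n\uparrow\alpha$ strictly ($n\ge1$). Each $(\pi_{\beta_n})_*\tau$ is purely atomic. Choose finite $E_n\subset X_{\beta_n}$ with $\tau(X_\alpha\setminus\pi_{\beta_n}^{-1}(E_n))<2^{-n-1}\|\tau\|$, and let $E^*=\bigcap_n\pi_{\beta_n}^{-1}(E_n)$; then $\tau(E^*)\ge\frac12\|\tau\|$.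

Let $E=E^*\cap\pi_\alpha(Y)$. Since $\sigma$ lives on $Y$, $\tau$ lives on $\pi_\alpha(Y)$ and $\tau(E)=\tau(E^*)>0$. So $E$ is uncountable, and $E\in\mathfrak E_\alpha$.

**Step 2: a task.** This step produces a sequence of Jensen measures that was served. Let $\mathcal U$ be a countable external base of $E$ (E3). If $W\in\mathcal U$ meets $E$ and $j\ge1$, then $\pi_\alpha^{-1}(W)$ is open and meets $Y$; by Lemma 4.2 and (1) there is $\psi\in M\setminus Y$ with $\sigma_\psi(\pi_\alpha^{-1}(W))>1-\frac1j$. Choose one $\psi$ for each $(W,j)$ and enumerate them as $(\psi_k)_{k\in\mathbb N}$; let $\sigma_k=\sigma_{\psi_k}$. By Lemma 9.1, applied to the countably many $\sigma_k$, there is $\gamma\in[\alpha,\omega_1)$ such that all $(\pi_\gamma)_*\sigma_k$ are atomless. If $x\in E$, $U\ni x$ is open and $\varepsilon>0$, take $W\in\mathcal U$ with $x\in W\subset U$ and $\frac1j\le\varepsilon$: some $k$ has $\sigma_k(\pi_\alpha^{-1}(U))>1-\varepsilon$. So $\mathfrak t=(\alpha,E,((\pi_\gamma)_*\sigma_k)_k)$ is a task at stage $\gamma$. With $p=p_{\mathfrak t}\in R_\gamma$, Section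 7.6 and Lemma 6.1(b) give a sequence $(k_l)$ with $(\pi_\gamma)_*\sigma_{k_l}\to\delta_p$ and, for every $\varepsilon>0$ and all large $l$,
$$(\pi_\gamma)_*\sigma_{k_l}\{|h_p|\le\varepsilon\}\ge\tfrac{c_0}2,\qquad(\pi_\gamma)_*\sigma_{k_l}\{|h_p-1|\le\varepsilon\}\ge\tfrac{c_0}2.\qquad(5)$$

**Step 3: two atoms.** This step contradicts Lemma 4.1. Pass to a subnet with $\psi_{k_l}\to\psi_\infty\in M$ and $\sigma_{k_l}\to\sigma_\infty\in\mathrm{Prob}(Y)$. Let $\lambda=(\pi_{\gamma+1})_*\sigma_\infty$. Since $(\pi_\gamma)_*\sigma_\infty=\delta_p$, $\lambda$ lives on the fiber over $p$. This fiber is null for $(\pi_{\gamma+1})_*\sigma_{k_l}$, because $(\pi_\gamma)_*\sigma_{k_l}$ is atomless, and off it $\hat h_p=h_p\circ\pi_\gamma$. So by (5) the closed set $\{|\hat h_p|\le\varepsilon\}$ has $(\pi_{\gamma+1})_*\sigma_{k_l}$-mass $\ge\frac{c_0}2$ for large $l$, and by (1) $\lambda\{|\hat h_p|\le\varepsilon\}\ge\frac{c_0}2$. Letting $\varepsilon\to0$, $\lambda\{(p,0)\}\ge\frac{c_0}2$, and likewise $\lambda\{(p,1)\}\ge\frac{c_0}2$. These points are marked, so by Lemma 7.7(ii) each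 has exactly one point of $X$ over it, say $\tilde p_0\ne\tilde p_1$. Hence $\sigma_\infty\{\tilde p_0\},\sigma_\infty\{\tilde p_1\}\ge\frac{c_0}2$, and $\tilde p_0,\tilde p_1\in Y$ because $\sigma_\infty$ lives on $Y$. So $\sigma_\infty$ has two atoms, which Lemma 4.1 excludes. $\square$

*Proof of Theorem 1.* $A_X$ is nontrivial by Proposition 8.1. If some uniform algebra $B$ on a closed $Y\subset X$ had $\mathfrak M_B\ne Y$, then Lemma 2.1 would contradict Theorem 9.2. So Theorem 1 holds once Proposition 5.3 is proved. $\square$

## 10. A connected antisymmetric version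

*Proof of Theorem 2(a), from Theorem 1.* By (F6) there is a closed maximal antisymmetric set $E\subset X$ of $A_X$ with $A_X|_E$ closed and $\ne C(E)$. By Theorem 1, $\mathfrak M_{A_X|_E}=E$. If $E$ were disconnected, (F2) would give a nonconstant real function in $A_X|_E$, contradicting antisymmetry; so $E$ is connected. Closed subsets of $E$ are closed in $X$, so $(E,A_X|_E)$ has the properties in Theorem 1, and $A_X|_E$ is antisymmetric. Let $\rho\in\mathrm{Prob}(E)$ represent $z\in E$, let $V\ni z$ be open in $X$, and $\delta\in(0,1)$. With $g\in A_X$ from (P1) (Lemma 7.3), $1=g(z)=\int g\,d\rho\le(1+\delta)\rho(V)+\delta$. Letting $\delta\to0$ gives $\rho(V)=1$ for every $V$, so $\rho=\delta_z$. Replace $(X,A_X)$ by $(E,A_X|_E)$. $\square$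

It remains to prove Proposition 5.3. The plan: over a given algebra we attach, as extra coordinates, small spaces $Q$ with normal algebras $R$ ("gadgets") on which two families of points are separated by almost real functions although two probability measures on them are almost indistinguishable by $R$. The separation gives (P1) and (P2); the indistinguishability keeps the algebra nontrivial. Analytic functions on a disc provide such measures, but are not normal; so we use planar sets on which $R(Q)$ is normal and still imitates analytic functions.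

## 11. Planar sets with normal $R(L)$ close to the disc algebra

**Lemma 11.1 (McKissick, Bull. AMS 69 (1963); Körner, Studia Math. 83 (1986)).** For every $\varepsilon>0$ there are open discs $\Delta_k$ with radii $\rho_k$, $\sum\rho_k<\varepsilon$, such that $R(L)$ is normal for $L=2\bar D\setminus\bigcup\Delta_k$.

(We use this for small $\varepsilon$, so that $L\ne\emptyset$.)

*Proof.* **Claim.** For an open disc $\Delta$ and $\varepsilon>0$ there are open discs of total radius $<\varepsilon$, with union $U$, and a function $f$ on $\mathbb C\setminus U$ that is a uniform limit on $\mathbb C\setminus U$ of rational functions with poles in $U$, with $f=0$ off $\Delta\cup U$ and $f\ne0$ on $\Delta\setminus U$.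

By scaling let $\Delta=D$ and $\varepsilon\le\frac12$.

**Step 1: the factors.** We want an infinite product of functions that are near $1$ inside a circle and near $0$ outside. For $n\ge1$ put $a_n=1-2^{-n}$, $t_n=\frac12(a_n+a_{n+1})$, $t_0=0$, $\kappa_n=\varepsilon2^{-n-1}$, and
$$q_n(z)=\frac1{1-(z/a_n)^{N_n}},\qquad N_n\ge6\text{ to be chosen}.$$
Remove the $N_n$ open discs of radius $a_n\kappa_n/N_n$ about the poles of $q_n$, for all $n$; let $U$ be their union. The total radius is $\le\sum\kappa_n=\varepsilon/2<\varepsilon$.

**Step 2: a bound for $q_n$ off $U$.** We show $|q_n|\le C/\kappa_n$ there, with an absolute $C\ge2$. Let $w=z/a_n$, $N=N_n$. If $|w|^N\notin[\frac12,2]$, then $|1-w^N|\ge\frac12$ and $|q_n|\le2\le C/\kappa_n$. Otherwise $w=\omega e^{u/N}$ with $\omega^N=1$, $|\operatorname{Re}u|\le\log2$, $|\operatorname{Im}u|\le\pi$. Then $|u/N|\le0.54$, so $|w-\omega|=|e^{u/N}-1|\le|u/N|e^{0.54}\le2|u|/N$; and $|w-\omega|\ge\kappa_n/N$ because $z\notin U$. So $|u|\ge\kappa_n/2$. Let $c_*>0$ be the minimum of $|1-e^u|/|u|$ (value $1$ at $u=0$) on the rectangle;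 it is positive since $0$ is the only zero of $1-e^u$ there. Then $|1-w^N|=|1-e^u|\ge c_*|u|\ge c_*\kappa_n/2$. So $C=\max(2,2/c_*)$ works.

**Step 3: the choice of $N_n$ and uniform convergence.** Let $\eta_n=2^{-n}\kappa_{n+1}/C$. Since $t_{n-1}<a_n<t_n$, we can choose $N_n$ so large that $|q_n|\le\eta_n$ for $|z|\ge t_n$ and $|q_n-1|\le\eta_n$ for $|z|\le t_{n-1}$. Let $F_n=q_1\cdots q_n$. Let $z\notin U$ and $t_{m-1}\le|z|\le t_m$. The factors with $k<m$ are $\le\eta_k\leq 1$ in modulus, the $m$-th is $\le C/\kappa_m$, later ones are $\le1+\eta_k$, and $\prod(1+\eta_k)\le2$. For $m\ge2$, $\eta_{m-1}C/\kappa_m=2^{-(m-1)}\le1$. Hence $|F_n|\le M:=2\max(1,C/\kappa_1)$. For $|z|\ge1$ all factors are $\le\eta_k\le1$, so the same bound holds. If $|z|\le t_n$, then $|F_{n+1}-F_n|=|F_n||q_{n+1}-1|\le M\eta_{n+1}$. If $|z|\ge t_n$, then $|F_n|\le\eta_1\cdots\eta_n\le\eta_n$, so $|F_{n+1}-F_n|\le\eta_n(1+C/\kappa_{n+1})=\eta_n+2^{-n}\le2\cdot2^{-n}$. So $F_n\to f$ uniformly off $U$.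

**Step 4: zeros of $f$.** For $|z|\ge1$, $|F_n|\le\prod_{k\le n}\eta_k\to0$, so $f=0$. For $|z|<1$, $z\notin U$, no factor vanishes and $|q_k(z)-1|\le\eta_k$ for all large $k$, so $\sum|q_k(z)-1|<\infty$ and $f(z)\ne0$. This is the claim.

**Step 5: the set $L$.** Apply the claim to all discs $\Delta^{(i)}$, $i\ge1$, of a countable base of the plane, with $\varepsilon2^{-i}$, and remove all discs obtained. Given $z\in L$ and closed $E\subset L$ with $z\notin E$, choose $\Delta^{(i)}\ni z$ disjoint from $E$; the corresponding $f_i|_L\in R(L)$ vanishes on $E$ and not at $z$. So $R(L)$ is regular on $\mathfrak M_{R(L)}=L$, hence normal by (F1). $\square$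

For discs $\Delta_k$ with radii $\rho_k$ put $\theta(z)=\sum_k\rho_k/\operatorname{dist}(z,\Delta_k)\in[0,\infty]$, with $\rho/0=\infty$. Example: for one disc of radius $\rho$ about $0$, $\theta(z)=\rho/(|z|-\rho)$ for $|z|>\rho$.

**Lemma 11.2.** Let $\sum\rho_k<\infty$, $L=\bar D\setminus\bigcup\Delta_k$, $\Gamma=\mathbb T\setminus\bigcup\Delta_k$. For $f\in R(L)$ let
$$f_0(z)=\frac1{2\pi i}\int_\Gamma\frac{f(\zeta)}{\zeta-z}\,d\zeta\qquad(|z|<1).$$
If $|z|<1$ and $\theta(z)<\infty$, then $z\in L$ and $|f(z)-f_0(z)|\le\theta(z)\|f\|_L$.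

*Proof.* If $\theta(z)<\infty$, then $z\notin\overline{\Delta_k}$ for all $k$, so $z\in L$. Both sides being continuous in $f$, let $f$ be rational with poles off $L$ and $\|f\|_L\le1$. Let $\kappa>0$.

**Step 1: finitely many discs.** The set of points of $\bar D$ that are poles of $f$ or satisfy $|f|\ge1+\kappa$ is compact and misses $L$, so finitely many $\Delta_k$ cover it. Hence for all large $n$, $f$ is analytic near $\bar D\setminus\bigcup_{k\le n}\Delta_k$ and $|f|<1+\kappa$ there, and this persists if each $\Delta_k$, $k\le n$, is shrunk slightly to a concentric $\Delta_k'$. Choosing the radii one after the other and avoiding finitely many values each time, we get that no two of the circles $\mathbb T,\partial\Delta_k'$ are tangent or equal and no three pass through one point.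

**Step 2: Cauchy's formula.** It applies on $D\setminus\bigcup_{k\le n}\overline{\Delta_k'}$, an open set bounded by finitely many circular arcs that cross transversally. The arcs on $\partial\Delta_k'$ contribute at most $\frac1{2\pi}\cdot2\pi\rho_k(1+\kappa)/\operatorname{dist}(z,\Delta_k)$, so
$$\Bigl|f(z)-\frac1{2\pi i}\int_{\mathbb T\setminus\bigcup_{k\le n}\Delta_k'}\frac{f(\zeta)\,d\zeta}{\zeta-z}\Bigr|\le(1+\kappa)\sum_{k\le n}\frac{\rho_k}{\operatorname{dist}(z,\Delta_k)}\le(1+\kappa)\theta(z).$$

**Step 3: the limit.** The integration set contains $\Gamma$. The excess lies in the union of $\mathbb T\cap\Delta_k$, $k>n$, of length $\le2\pi\rho_k$ each, and of the sets $\mathbb T\cap(\Delta_k\setminus\Delta_k')$, $k\le n$, whose length is as small as we wish if we shrink less. On it the integrand is bounded by $(1+\kappa)/(1-|z|)$. Let $n\to\infty$, then $\kappa\to0$. $\square$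

For a closed polydisc $G$ let $A(G)$ be the algebra of functions continuous on $G$ and analytic inside.

**Lemma 11.3.** Let $0<r'<1$, $\Lambda\subset D$ finite, $0<\eta<1$. There are a compact $Q_1\subset\bar D$ with $\Lambda\subset Q_1$ and $R(Q_1)$ normal, and a linear map $f\mapsto f_0$, $R(Q_1)\to A(r'\bar D)$, with $\|f_0\|\le(1+\eta)\|f\|$ and $|f_0(\lambda)-f(\lambda)|\le\eta\|f\|$ for $\lambda\in\Lambda\cap r'\bar D$.

*Proof.* Take $\Delta_k,L$ from Lemma 11.1 with $\varepsilon$ small, to be chosen depending on $r',\eta,|\Lambda|$.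

**Step 1: $\theta$ is small outside a set of small area.** Let $\mathfrak B=\{|w|\le3:\theta(w)>\eta/2\}$. The concentric discs with doubled radii have total area $\le4\pi\varepsilon^2$. Off them $\operatorname{dist}(w,\Delta_k)\ge|w-c_k|/2$, $c_k$ the center, so the integral of $\theta$ over the rest of $\{|w|\le3\}$ is at most $\sum2\rho_k\int_{|w|\le3}|w-c_k|^{-1}dA\le\sum2\rho_k\cdot6\pi\le12\pi\varepsilon$. Hence $\operatorname{area}\mathfrak B\le4\pi\varepsilon^2+24\pi\varepsilon/\eta$.

**Step 2: a translation that saves $\Lambda$.** If $|\Lambda|\operatorname{area}\mathfrak B<\pi/4$, the sets $\mathfrak B-\lambda$ do not cover $\{|a|<\frac12\}$; so there is $a$, $|a|<\frac12$, with $\theta(\lambda+a)\le\eta/2$ for all $\lambda\in\Lambda$. Let $Q_1=\bar D\cap(L-a)=\bar D\setminus\bigcup(\Delta_k-a)$, the equality because $\bar D\subset2\bar D-a$. Disjoint closed subsets of $Q_1$ are disjoint closed subsets of $L-a$, and $R(L-a)|_{Q_1}\subset R(Q_1)$; so $R(Q_1)$ is normal. Define $f_0$ by Lemma 11.2 for the discs $\Delta_k-a$, whose $\theta$-function is $z\mapsto\theta(z+a)$.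 It gives $\Lambda\subset Q_1$ and $|f_0(\lambda)-f(\lambda)|\le\frac\eta2\|f\|$.

**Step 3: the norm on $r'\bar D$.** Let $r''=\frac{1+r'}2$, $r'''=\frac{1+r''}2$, so $r'''-r''=\frac{1-r'}4=1-r'''$. By polar coordinates some $t\in[r'',r''']$ is such that $\beta_t=\{|z|=t:z+a\in\mathfrak B\}$ has length $\le\operatorname{area}(\mathfrak B)\cdot4/(1-r')$. Let $\|f\|\le1$. On $|z|=t$ off $\beta_t$ we have $|f_0|\le1+\eta/2$ by Lemma 11.2; on $\beta_t$ the definition gives $|f_0|\le1/(1-t)\le4/(1-r')$. For $|z|\le r'$ the Poisson kernel of $|\zeta|=t$ is at most $\frac{t+|z|}{t-|z|}\le\frac4{1-r'}$, and $t\ge\frac12$. So the Poisson integral gives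
$$|f_0(z)|\le1+\frac\eta2+\frac1{2\pi}\cdot\frac4{1-r'}\cdot2\operatorname{length}(\beta_t)\cdot\frac4{1-r'}\le1+\eta$$
if $\varepsilon$ is small. $\square$

## 12. Indistinguishable code words in the polydisc

For $N\ge1$ fix $\mathcal C_N\subset\{\pm1\}^N$ maximal with pairwise Hamming distances $\ge N/4$. For $N=4$ it is all of $\{\pm1\}^4$; for $N=8$ the $128$ words with an even number of entries $-1$ form such a set, since every other word is at distance $1$ from one of them. By maximality the Hamming balls of radius $<N/4$ around $\mathcal C_N$ cover. By Hoeffding's inequality, $N$ fair bits have fewer than $N/4$ ones with probability at most $e^{-2(N/4)^2/N}=e^{-N/8}$, so each ball has at most $2^Ne^{-N/8}$ elements. Hence $|\mathcal C_N|\ge e^{N/8}$.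

**Lemma 12.1.** Let $0<\varrho<1$, $\varepsilon>0$. For all large $N$ there are probability measures $\mu_1,\mu_2$ on $\mathcal C_N$ with disjoint supports such that $|\sum_x(\mu_1(x)-\mu_2(x))F(\varrho x)|\le\varepsilon\|F\|$ for all $F\in A(\bar D^N)$.

For $N=1$ this fails for small $\varepsilon$: $F(z)=z$ distinguishes $\pm\varrho$ by $2\varrho$. The point is that for large $N$ there are too many code words for bounded analytic functions to interpolate on them.

*Proof.* For a complex measure $\nu$ on $\mathcal C_N$ let $\nu(F)=\sum\nu(x)F(\varrho x)$, $\|\nu\|_*=\sup\{|\nu(F)|:\|F\|\le1\}$, and $e_N=\min\{\|\nu\|_*:\|\nu\|_1=1\}\le1$. Let $\tau=\min(\varrho/2,1/100)$ and $\beta=\log(1/\varrho)/\log(1/\tau)\in(0,1)$. We claim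
$$e_N\le e^{-\beta N/32}.\qquad(6)$$
Suppose $e_N>0$ and let $C>1/e_N$.

**Step 1: interpolation, from duality.** We show that each $h:\mathcal C_N\to\bar D$ equals $F(\varrho\,\cdot)$ on $\mathcal C_N$ for some $F$ with $\|F\|\le C$. The set $\{F(\varrho\,\cdot)|_{\mathcal C_N}:\|F\|\le1\}$ is convex and balanced. If $h$ is outside its closure, Hahn–Banach gives $\nu$ with $|\sum\nu h|>\|\nu\|_*\ge e_N\|\nu\|_1$, so $\|h\|_\infty>e_N$. So the closure contains the ball of radius $e_N$ of $\ell^\infty(\mathcal C_N)$; by convexity and finite dimension the set itself contains the open ball. As $1/C<e_N$, the assertion follows.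

**Step 2: a good interpolation basis.** Let $\mathcal C_N=\{x_0,\dots,x_{n-1}\}$. Choose $g_j$ with $g_j(\varrho x_k)=e^{2\pi ijk/n}$, $\|g_j\|\le C$, and let $f_l=\frac1n\sum_je^{-2\pi ijl/n}g_j$. Then $f_l(\varrho x_k)=\delta_{lk}$, and by Parseval $\sum_l|f_l|^2=\frac1n\sum_j|g_j|^2\le C^2$ on $\bar D^N$: the $f_l$ share the bound $C$ among themselves.

**Step 3: from $\varrho$ to the small circle.** Let $\omega$ be the part on $\{|\xi|=\tau\}$ of harmonic measure at $\varrho$ of the annulus $\tau<|\xi|<1$. Its mass is $\beta$, since $\log(1/|\xi|)/\log(1/\tau)$ is harmonic with boundary values $1$ and $0$. The function $\xi\mapsto\log|f_l(\xi x_l)|$ is subharmonic, $\le\log C$, and $0$ at $\xi=\varrho$. So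
$$0\le\int\log|f_l(\xi x_l)|\,d\omega(\xi)+(1-\beta)\log C.\qquad(7)$$

**Step 4: from the small circle to the torus.** Let $m_N$ be Haar measure on $\mathbb T^N$ and $w_l=w_l(\xi,\zeta)=\prod_jP(\xi x_{l,j},\zeta_j)$ with Poisson kernels $P$. Then, for $|\xi|=\tau$,
$$\log|f_l(\xi x_l)|\le\int_{\mathbb T^N}w_l\log|f_l|\,dm_N.\qquad(8)$$
Indeed, for $s>0$ the function $\log\max(|f_l|,s)$ is continuous on $\bar D^N$ and subharmonic in each variable in $D$ when the others are fixed in $\bar D$; apply the Poisson inequality one variable at a time and let $s\downarrow0$.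

**Step 5: averaging over $l$.** The kernels for different $l$ almost coincide, and the $f_l$ share one bound; we exploit this. Let $W=\frac1n\sum_lw_l$ and $p_l=w_l/(nW)$, so $\sum p_l=1$. By Jensen's inequality $\sum p_l\log(q_l/p_l)\le\log\sum q_l$; with $q_l=|f_l|^2$,
$$\frac1n\sum_lw_l\log|f_l|=\frac W2\sum_lp_l\log|f_l|^2\le\frac W2\bigl(2\log C+\max_l\log p_l\bigr).$$
Since $\frac{1-\tau}{1+\tau}\le P\le\frac{1+\tau}{1-\tau}$ for $|\xi|=\tau$ and $2\log\frac{1+\tau}{1-\tau}\le2\log\frac{101}{99}<\frac1{16}$,
$$\log p_l\le-\log n+2N\log\frac{1+\tau}{1-\tau}\le-\frac N8+\frac N{16}=-\frac N{16}.$$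
As $\int W\,dm_N=1$, averaging (7) and (8) over $l$ gives $0\le\beta(\log C-\frac N{32})+(1-\beta)\log C$, i.e. $\log C\ge\beta N/32$. Let $C\downarrow1/e_N$; this is (6).

**Step 6: from a complex measure to two probabilities.** Take $\nu$ with $\|\nu\|_1=1$, $\|\nu\|_*=e_N$. With $F^*(z)=\overline{F(\bar z)}$ we have $\bar\nu(F)=\overline{\nu(F^*)}$, because the points $\varrho x$ are real. So $\operatorname{Re}\nu$ and $\operatorname{Im}\nu$ have $\|\cdot\|_*\le e_N$, and one of them has $\|\cdot\|_1\ge\frac12$. Normalizing, we get a real $\nu'$ with $\|\nu'\|_1=1$, $\|\nu'\|_*\le2e_N$. Write $\nu'=\nu^+-\nu^-$ with masses $p,q$, $p+q=1$; $|p-q|=|\nu'(1)|\le2e_N$. If $e_N<\frac18$, then $p,q\ge\frac38$. Put $\mu_1=\nu^+/p$, $\mu_2=\nu^-/q$. From $\mu_1-\mu_2=\frac1p\nu'+(\frac1p-\frac1q)\nu^-$,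
$$\|\mu_1-\mu_2\|_*\le\frac{2e_N}p+q\Bigl|\frac1p-\frac1q\Bigr|=\frac{2e_N}p+\frac{|p-q|}p\le\frac{4e_N}p\le11e_N.$$
By (6), $e_N\to0$. $\square$

## 13. Two gadgets

For a uniform algebra $R$ on $Q$, measures on finite subsets of $Q$ are regarded as functionals on $R$, and $\|\cdot\|_{R^*}$ is the norm of functionals on $R$. We write $A\otimes R$ for the span of the functions $(a\otimes r)(k,q)=a(k)r(q)$.

**Lemma 13.1.** If $A$ on $K$ and $R$ on $Q$ are normal and $Z\subset K\times Q$ is closed and nonempty, then the closed span of $(A\otimes R)|_Z$ is a normal uniform algebra on $Z$.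

*Proof.* It is clearly a uniform algebra. Let $E,F\subset Z$ be disjoint and closed. Each $e=(k,q)\in E$ has an open box $U\times W\ni e$ missing $F$. Take closed neighborhoods $U'\subset U$ of $k$ and $W'\subset W$ of $q$, $a\in A$ with $a=1$ on $U'$, $a=0$ off $U$, and $b\in R$ with $b=1$ on $W'$, $b=0$ off $W$; let $f_e=a\otimes b$. Finitely many sets $\operatorname{int}(U'\times W')$ cover $E$, belonging to $e_1,\dots,e_s$. The function $1-\prod_i(1-f_{e_i})$ is $1$ on $E$ and $0$ on $F$. $\square$

**Lemma 13.2 (unit gadget).** For $\delta,\varepsilon>0$ there are a normal uniform algebra $R$ on a compact metrizable $Q$, $q_0\in Q$, a finite set $S_1=\{s_1,\dots,s_M\}\subset Q\setminus\{q_0\}$, $\mu_1\in\mathrm{Prob}(S_1)$ with $\|\mu_1-\delta_{q_0}\|_{R^*}\le\varepsilon$, and $t_i\in R$ with $t_i(Q)\subset N_\delta$, $t_i(s_i)=1$, $t_i(q_0)=0$.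

*Proof.* The measures come from averaging over roots of unity, the functions from a Riemann map. Let $\Theta:\bar D\to N_\delta$ be the Riemann map onto the interior of $N_\delta$, continuous up to the boundary, with $\Theta(0)=0$, $\Theta'(0)>0$. By symmetry it is real on $(-1,1)$, increasing, with image $(-\delta,1+\delta)$. Let $\Theta(r)=1$, $r\in(0,1)$, and $r'=\varrho=\sqrt r$. For $M\ge1$ and $\eta\in(0,1)$ take $Q=Q_1$ from Lemma 11.3 with $\Lambda=\{0\}\cup\{r\omega:\omega^M=1\}$, $R=R(Q)$, $q_0=0$, $s_\omega=r\omega$, $\mu_1$ uniform on $S_1=\{s_\omega\}$, and $t_\omega(q)=\Theta(\bar\omega q)$. The function $t_\omega$ is in $R$, being a uniform limit of polynomials; $t_\omega(s_\omega)=\Theta(r)=1$, $t_\omega(0)=0$. Let $f\in R$, $\|f\|\le1$, $f_0=\sum a_kz^k$ on $r'D$. By Cauchy's estimate $|a_k|r'^k\le1+\eta$, so $|a_k|r^k\le(1+\eta)\varrho^k$, and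
$$\Bigl|\frac1M\sum_\omega f_0(r\omega)-f_0(0)\Bigr|=\Bigl|\sum_{l\ge1}a_{Ml}r^{Ml}\Bigr|\le(1+\eta)\frac{\varrho^M}{1-\varrho^M}.$$
Since $|f_0-f|\le\eta$ on $\Lambda$, $|(\mu_1-\delta_0)(f)|\le2\eta+(1+\eta)\varrho^M/(1-\varrho^M)$. Choose $M$ large, then $\eta$ small. $\square$

**Lemma 13.3 (code gadget).** For $\delta,\varepsilon>0$ there are a normal uniform algebra $R$ on a compact metrizable $Q$, $v_1,\dots,v_N\in R$ with $v_j(Q)\subset N_\delta$, finite disjoint nonempty $S_1,S_2\subset Q$ with $v_j(S_1\cup S_2)\subset\{0,1\}$ and $|\{j:v_j(s_1)\ne v_j(s_2)\}|\ge N/4$ for all $s_i\in S_i$, and $\mu_i\in\mathrm{Prob}(S_i)$ with $\|\mu_1-\mu_2\|_{R^*}\le\varepsilon$.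

*Proof.* **Step 1: the data.** Let $\Theta:\bar D\to N_\delta$ be the Riemann map with $\Theta(0)=\frac12$, $\Theta'(0)>0$. It is real and increasing on $(-1,1)$ with image $(-\delta,1+\delta)$. Since $z\mapsto1-\Theta(-z)$ is a Riemann map with the same normalization, $\Theta(-x)=1-\Theta(x)$. So $\Theta(r)=1$, $\Theta(-r)=0$ for some $r\in(0,1)$. Let $r'=\varrho=\sqrt r$, and take $N,\mu_1,\mu_2$ from Lemma 12.1 for $\varrho$ and $\varepsilon/4$. Applying its inequality to $z\mapsto F(r'z)$ gives
$$\Bigl|\sum_x(\mu_1-\mu_2)(x)F(rx)\Bigr|\le\frac\varepsilon4\|F\|\quad\text{for }F\in A((r'\bar D)^N).\qquad(9)$$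
For $\eta\in(0,1)$ take $Q_1$ from Lemma 11.3 with $\Lambda=\{\pm r\}$. Let $Q=Q_1^N$, $R$ the closed span of $R(Q_1)\otimes\cdots\otimes R(Q_1)$ in $C(Q)$, normal by Lemma 13.1 applied repeatedly, $S_i=\{rx:x\in\operatorname{supp}\mu_i\}\subset Q$ with the transported measures, again called $\mu_i$, and $v_j(q)=\Theta(q_j)$. Then $v_j(rx)=\Theta(rx_j)\in\{0,1\}$, and $v_j(rx)\ne v_j(ry)$ exactly when $x_j\ne y_j$; this happens for at least $N/4$ indices if $x\ne y$ in $\mathcal C_N$.

**Step 2: the norm.** We replace $f$ by an analytic function one variable at a time. Let $f$ be in the algebraic tensor product, $\|f\|\le1$, and let $f^{(l)}$, a function on $(r'\bar D)^l\times Q_1^{N-l}$, arise by applying the map $f\mapsto f_0$ of Lemma 11.3 in the first $l$ variables. Fixing the other variables each time, we get $\|f^{(l)}\|\le(1+\eta)^l$ and $|f^{(l)}(rx)-f^{(l-1)}(rx)|\le\eta(1+\eta)^{l-1}$ for $x\in\mathcal C_N$. As $f^{(N)}\in A((r'\bar D)^N)$, (9) gives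
$$|(\mu_1-\mu_2)(f)|\le\frac\varepsilon4(1+\eta)^N+2\sum_{l=1}^N\eta(1+\eta)^{l-1}\le\Bigl(\frac\varepsilon4+2N\eta\Bigr)(1+\eta)^N\le\varepsilon$$
for $\eta$ small; $N$ was fixed before $\eta$. By density this holds on the unit ball of $R$. $\square$

## 14. The metrizable algebra

The next lemma attaches a gadget over $K$. Given $g\in A$, over $\{g=1\}$ only the points $S_1$ of $Q$ are kept, over $\{g=0\}$ only $S_2$, and in between all of $Q$.

**Lemma 14.1.** Let $A$ on $K$ and $R$ on $Q$ be normal ($K,Q$ compact metrizable), $S_1,S_2\subset Q$ finite nonempty, $\mu_i\in\mathrm{Prob}(S_i)$, $g\in A$, $\|g\|\,\|\mu_1-\mu_2\|_{R^*}\le\eta$. Let $G_1=\{g=1\}$, $G_2=\{g=0\}$,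
$$K'=(G_1\times S_1)\cup(G_2\times S_2)\cup\bigl((K\setminus(\operatorname{int}G_1\cup\operatorname{int}G_2))\times Q\bigr),$$
$A'$ the closed span of $(A\otimes R)|_{K'}$, and $\pi:K'\to K$ the projection. Then $\pi$ is onto, $A'$ is a normal uniform algebra, $A\circ\pi\subset A'$, the fiber over each point of $\operatorname{int}G_i$ is $S_i$, and
$$\operatorname{dist}(f,A)\le(1+\eta)\operatorname{dist}(f\circ\pi,A')\quad\text{for }f\in C(K).\qquad(10)$$

*Proof.* $K'$ is closed, and $A'$ is normal by Lemma 13.1. The other claims before (10) are clear from the definition. For (10) we average over the fibers by functionals that depend on $z\in K$ through $g$. Let $\ell_z=\mu_2+g(z)(\mu_1-\mu_2)$. For $a=\sum a_i\otimes r_i$ put $a_z=a(z,\cdot)\in R$ and $(Ta)(z)=\ell_z(a_z)$. Then $Ta=\sum a_i\bigl(\mu_2(r_i)+g\,(\mu_1-\mu_2)(r_i)\bigr)\in A$, and $\ell_z(1)=1$. If $z\in G_i$, then $\ell_z=\mu_i$ is a probability measure on $S_i$, which is contained in the fiber over $z$. Otherwise the fiber is $Q$, and $\|\ell_z\|_{R^*}\le1+\eta$. In both cases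
$$|Ta(z)-f(z)|=|\ell_z(a_z-f(z))|\le(1+\eta)\|a-f\circ\pi\|_{K'}.$$
So $\operatorname{dist}(f,A)\le(1+\eta)\|a-f\circ\pi\|_{K'}$ for $a$ in a dense subspace of $A'$. $\square$

*Proof of Proposition 5.3.* **Step 1: the start.** We need a nontrivial normal algebra. Let $K_0=Q$, $C_0=R$ from Lemma 13.2 with $\delta=\varepsilon=1$. The functional $\mu_1-\delta_{q_0}$ has norm $2$ on $C(Q)$ but $\le1$ on $R$, so $C_0\ne C(K_0)$.

**Step 2: jobs.** This step organizes the recursion so that each pair of separated sets at each level is eventually treated by each gadget. We construct $(K_n,C_n)$, $n\ge0$, with $K_n$ compact metrizable and $C_n$ normal. As soon as $K_n$ is constructed, fix a countable base of $K_n$ containing $\emptyset$ and closed under finite unions, and let $\mathcal G_n$ be the countable set of pairs $(\bar U,\bar W)$ with $U,W$ in the base and $\bar U\cap\bar W=\emptyset$. A job of level $n$ is a triple $((E,F),k,\text{type})$ with $(E,F)\in\mathcal G_n$, $k\ge1$ and type unit or code; list the jobs of level $n$ as $J_{n,0},J_{n,1},\dots$. Fix a bijection $m\mapsto(n(m),l(m))$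 of $\mathbb N_0$ onto $\mathbb N_0^2$ with $n(m)\le m$.

At stage $m$ do the job $J_{n,l}=((E,F),k,\text{type})$, $n=n(m)$, $l=l(m)$. By normality, applied to disjoint closed neighborhoods of $E$ and $F$, choose $g\in C_n$ with $g=1$ on a neighborhood of $E$ and $g=0$ on a neighborhood of $F$. Pull $g$ back to $K_m$; it has the same norm. Take the gadget of the given type with $\delta=1/k$ and $\varepsilon=2^{-m-1}/(1+\|g\|)$, where for the unit type $S_2=\{q_0\}$, $\mu_2=\delta_{q_0}$. Form $K_{m+1},C_{m+1}$ by Lemma 14.1 with $\eta=2^{-m-1}$. Points of $K_m$ over $E$ lie in $\operatorname{int}G_1$ and points over $F$ in $\operatorname{int}G_2$; so points of $K_{m+1}$ over $E$ have $Q$-coordinate in $S_1$, and points over $F$ have $Q$-coordinate in $S_2$.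

Let $K=\varprojlim K_n$ with projections $\pi_n$, write $z_n=\pi_n(z)$, and let $A=\overline{\bigcup_nC_n\circ\pi_n}$. $K$ is compact metrizable and $A$ is a uniform algebra on $K$.

**Step 3: $A\neq C(K)$.** For $f\in C(K_0)\setminus C_0$, iterating (10) gives $\operatorname{dist}(f\circ\pi_0,A)\ge\operatorname{dist}(f,C_0)/\prod_m(1+2^{-m-1})>0$.

**Step 4: (P1).** The unit gadget was made for this. Given $z\in V$ and $\delta$, there are $n$, an open $O\subset K_n$ with $z_n\in O$ and $\pi_n^{-1}(O)\subset V$, and $(E,F)\in\mathcal G_n$ with $z_n\in E$, $F\supset K_n\setminus O$: choose a base set $U\ni z_n$ with $\bar U\subset O$ and cover the compact set $K_n\setminus O$ by finitely many base sets whose closures miss $\bar U$. Let $1/k\le\delta$, and let $m$ be the stage at which the unit job for $(E,F),k$ is done. The $Q$-coordinate of $z_{m+1}$ is some $s_i$. Let $g$ be $t_i$ of the $Q$-coordinate, an element of $C_{m+1}$, pulled back to $K$. It is $1$ at $z$, has values in $N_\delta$, and is $t_i(q_0)=0$ over $F$, hence off $V$.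

**Step 5: (P2).** Let $\sigma\in\mathrm{Prob}(K)$ have all atoms $\le\frac12$. By Lemma 5.2 there are disjoint compact $C^1,C^2$ with $\sigma(C^i)\ge\frac15$. There are $n$ with $\pi_n(C^1)\cap\pi_n(C^2)=\emptyset$ (Definition 1.8) and, by compactness, $(E,F)\in\mathcal G_n$ with $\pi_n(C^1)\subset E$, $\pi_n(C^2)\subset F$. Consider the code job for $(E,F)$ with $1/k\le\delta$, and regard its $v_j$ as functions of the $Q$-coordinate, pulled back to $K$. Points of $C^i$ have $Q$-coordinate in $S_i$, so for every $(z,z')\in C^1\times C^2$ at least $N/4$ indices have $v_j(z)\ne v_j(z')$. Integrating,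
$$\sum_{j=1}^N(\sigma\times\sigma)\{(z,z')\in C^1\times C^2:v_j(z)\ne v_j(z')\}\ge\frac N4\cdot\frac1{25}.$$
For some $j$ the summand is $\ge\frac1{100}$. The values being $0$ or $1$ on $C^1\cup C^2$, it is at most $2\sigma\{v_j=0\}\sigma\{v_j=1\}$. So both factors are $\ge\frac1{200}=c_0$, and $v=v_j$ is as required. $\square$

This proves Proposition 5.3, and with it Theorems 1 and 2: a compact Hausdorff space may carry a nontrivial uniform algebra although no uniform algebra on it has a maximal ideal space strictly larger than the space.
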